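# A Polish group with ample generics in which arbitrarily small elements generate large subgroups

## 1. Ample generics and subgroups generated by small elements

A *Polish group* is a topological group whose topology is separable and completely metrizable. We use three textbook facts. If $K$ is a compact metric space with metric $d$, then $\mathrm{Homeo}(K)$, with the topology given by the metric $d_\infty(g,g')=\sup_{z\in K}d(gz,g'z)$, is a Polish group; in particular $g\mapsto g^{-1}$ is continuous. A closed subgroup of a Polish group is Polish. A subset of a Polish space is *comeager* if it contains a countable intersection of dense open sets; by the Baire category theorem such sets are dense (in a nonempty space), and any two of them meet.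

**Definition (ample generics).** A Polish group $G$ has *ample generics* if for every $n\in\mathbb N$ the diagonal conjugacy action of $G$ on $G^n$,
$$g\cdot(h_1,\dots,h_n)=(gh_1g^{-1},\dots,gh_ng^{-1}),$$
has a comeager orbit.

*Example.* The trivial group has ample generics. A nontrivial abelian Polish group does not, already for $n=1$. Its conjugacy orbits are points; if $\{h\}$ were comeager, then so would be every translate $\{h'\}$, and two disjoint comeager sets would contradict Baire. So $\mathbb R$ does not have ample generics.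

**Definition (non-archimedean).** A topological group is *non-archimedean* if the identity has a basis of neighborhoods consisting of open subgroups.

*Example.* Let $X=2^{\mathbb N}$ be the Cantor space. For a finite partition $\mathcal P$ of $X$ into clopen sets consider the subgroup $\{T\in\mathrm{Homeo}(X):TC=C\text{ for all }C\in\mathcal P\}$. It is open: for clopen $C$ the condition $TC\subset C$ is open, and if it holds for all $C\in\mathcal P$, then $TC=C$ for all $C\in\mathcal P$ because $T$ is onto. If the pieces have diameter less than $\varepsilon$, its elements move every point by less than $\varepsilon$. So $\mathrm{Homeo}(X)$ is non-archimedean.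

**Definition (quasi non-archimedean).** A topological group is *quasi non-archimedean* if for every $n\in\mathbb N$ and every neighborhood $U$ of the identity there is a neighborhood $V$ of the identity such that for all $g_1,\dots,g_n\in V$ the subgroup generated by $g_1,\dots,g_n$ is contained in $U$.

Here $V$ may depend on $n$. Every non-archimedean group is quasi non-archimedean: let $V\subset U$ be an open subgroup.

*Example (quasi non-archimedean but not non-archimedean).* Let $M$ be the group of measurable subsets of $[0,1]$ modulo null sets, under symmetric difference, with the metric $\lambda(A\,\triangle\,B)$, where $\lambda$ is Lebesgue measure. All elements of the subgroup generated by $A_1,\dots,A_n$ are contained in $A_1\cup\dots\cup A_n$. So if $\lambda(A_i)<\varepsilon/n$ for all $i$, every element of this subgroup has measure less than $\varepsilon$, and $M$ is quasi non-archimedean. On the other hand, $\tau\mapsto A\cap[0,\tau]$ is a path from $\emptyset$ to $A$, so $M$ is connected. An open subgroup is also closed, so the only open subgroup of $M$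 is $M$, and $M$ is not non-archimedean.

*Example (not quasi non-archimedean).* In $\mathbb R$ the definition fails for $n=1$ and $U=(-1,1)$: every $\tau\neq0$ generates an unbounded subgroup.

So ample generics say that there is a generic $n$-tuple up to conjugacy, for every $n$, while failing to be quasi non-archimedean says that finitely many arbitrarily small elements can generate a subgroup that leaves a fixed neighborhood. There exist Polish groups with ample generics which are not non-archimedean, but all examples known at the time the problem was posed are quasi non-archimedean. This leads to the following problem of Tsachik Gelander and François Le Maître ("Infinitesimal generators and quasi non-archimedean topological groups", arXiv:1505.00415, 2015): *is there a Polish group which has ample generics, but which is not quasi non-archimedean?* The answer is yes.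

## 2. Homeomorphisms of Cantor space times an interval

Throughout, $X=2^{\mathbb N}$ with a compatible metric $d_X$, $I=[0,1]$, $H=\mathrm{Homeo}_+(I)$ is the group of increasing homeomorphisms of $I$, and $\|\chi-\psi\|=\sup_t|\chi(t)-\psi(t)|$ on $H$. On $X\times I$ use $d((x,t),(x',t'))=\max(d_X(x,x'),|t-t'|)$. Let
$$G=\{g\in\mathrm{Homeo}(X\times I):g(X\times\{0\})=X\times\{0\}\}.$$

**Theorem A.** $G$ is a Polish group with ample generics, and it is not quasi non-archimedean. The definition fails already for $n=1$: there are a neighborhood $U$ of $1$ and a one-parameter subgroup $(g_\tau)_{\tau\in\mathbb R}$ with $\langle g_\tau\rangle\not\subset U$ for all $\tau\ne0$.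

**Theorem B.** There is a contractible (in particular connected) Polish group with ample generics which is not quasi non-archimedean (again already for $n=1$).

**Polishness.** The conditions $g(X\times\{0\})\subset X\times\{0\}$ and $g^{-1}(X\times\{0\})\subset X\times\{0\}$ are closed, so $G$ is a closed subgroup of $\mathrm{Homeo}(X\times I)$, hence Polish.

**Coordinates on $G$.** The purpose of this step is to split an element of $G$ into a base map and fiber maps. The connected components of $X\times I$ are the fibers $\{x\}\times I$, and $g\in G$ permutes them. So $g(x,t)=(Tx,f_x(t))$ with $T$ a bijection of $X$ and $f_x$ a homeomorphism of $I$. Since $g(x,0)=(Tx,0)$, $T$ is continuous, as is $T^{-1}$ by the same argument for $g^{-1}$; and $f_x(0)=0$, so $f_x\in H$. By uniform continuity of $g$, the map $x\mapsto f_x$ is continuous for $\|\cdot\|$. Conversely, if $T\in\mathrm{Homeo}(X)$ and $x\mapsto f_x\in H$ is continuous, then $(x,t)\mapsto(Tx,f_x(t))$ is a bijection, and it is continuous because $|f_x(t)-f_{x'}(t')|\le|f_x(t)-f_x(t')|+\|f_x-f_{x'}\|$; as $X\times I$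 is compact, it is in $G$. We write $g=(T,f)$. The inverse of $(T,f)$ has base map $T^{-1}$ and fiber map $f_x^{-1}$ over the point $Tx$. Also
$$d_\infty\big((T,f),(T',f')\big)=\sup_x\max\big(d_X(Tx,T'x),\|f_x-f'_x\|\big).$$

**$G$ is not quasi non-archimedean.** Let $f_\tau(t)=\frac{te^\tau}{1-t+te^\tau}$. In the coordinate $t/(1-t)$ on $(0,1)$ this is multiplication by $e^\tau$, so $f_\tau\in H$ and $f_\tau f_\sigma=f_{\tau+\sigma}$. Moreover
$$|f_\tau(t)-t|=\frac{t(1-t)|e^\tau-1|}{1-t+te^\tau}\le\frac{|e^\tau-1|}{\min(1,e^\tau)}\to0\quad(\tau\to0)$$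
uniformly in $t$. So $g_\tau=\mathrm{id}\times f_\tau$ is a continuous one-parameter subgroup of $G$. Let $U=\{g:d_\infty(g,1)<\frac14\}$. If $\tau\ne0$, then $g_\tau^k(x,\frac12)=(x,f_{k\tau}(\frac12))$ tends to $(x,1)$ or to $(x,0)$ as $k\to\infty$, so $\langle g_\tau\rangle\not\subset U$. But every neighborhood $V$ of $1$ contains $g_\tau$ for small $\tau\neq0$. So no $V$ works for this $U$ and $n=1$.

It remains to show that $G$ has ample generics. For $n=0$ the space $G^0$ is a point. **From now on $n\ge1$ is fixed.**

## 3. A local criterion for a comeager orbit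

To find a comeager orbit we do not describe a generic tuple. We use the following criterion, due to Rosendal, which only asks to conjugate open sets into each other.

**Lemma 1.** Let a Polish group $\Gamma$ act continuously on a nonempty Polish space $Z$. Suppose

(a) for all nonempty open $W_1,W_2\subset Z$ there is $g\in\Gamma$ with $gW_1\cap W_2\ne\emptyset$;

(b) for every open $V\ni1$ and nonempty open $U\subset Z$ there is a nonempty open $U'\subset U$ such that $VW_1\cap W_2\ne\emptyset$ for all nonempty open $W_1,W_2\subset U'$.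

Then there is a comeager orbit.

*Proof.* **Step 1: a comeager invariant set $Z_0$.** We collect the points at which the orbit is dense and also "locally large." By (a), for each nonempty open $W$ the set $\Gamma W=\bigcup_ggW$ is open and dense. Intersecting over $W$ in a countable base, comeagerly many points have a dense orbit.

Let $(V_k)$ be a countable base of open neighborhoods of $1$. Let $\mathcal U_k$ be the family of nonempty open $U'$ such that $V_kW_1\cap W_2\neq\emptyset$ for all nonempty open $W_1,W_2\subset U'$. By (b) every nonempty open set contains a member of $\mathcal U_k$. So a maximal disjoint subfamily of $\mathcal U_k$, which is countable since $Z$ is second countable, has dense union. Let $U'\in\mathcal U_k$ and let $W\subset U'$ be nonempty open. The set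
$$\{z\in U':V_kz\cap W\ne\emptyset\}=U'\cap V_k^{-1}W$$
is open, and it is dense in $U'$: for nonempty open $W_1\subset U'$ we have $V_kW_1\cap W\ne\emptyset$, so $W_1$ meets $V_k^{-1}W$. Letting $W$ range over a countable base of $U'$, for comeagerly many $z\in U'$ we get $U'\subset\overline{V_kz}$, hence $z\in\mathrm{Int}\,\overline{V_kz}$. Using this on each member of the disjoint family, and then for all $k$, the set $Z_0$ of all $z$ with dense orbit and with $z\in\mathrm{Int}\,\overline{Vz}$ for all open $V\ni1$ is comeager. It is $\Gamma$-invariant because $Vgz=g\,(g^{-1}Vg)z$.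

**Step 2: $Z_0$ lies in one orbit.** We take $z,z'\in Z_0$ and move both, back and forth, to a common limit. Let $d_\Gamma$ be a complete compatible metric on $\Gamma$ and $d_Z$ a compatible metric on $Z$. We build $g_k,g'_k\in\Gamma$ and open $O_k\ni1$. Writing $y_k=g_kz$, $y_k'=g_k'z'$, we require
$$d_\Gamma(vg_k,g_k)<2^{-k}\ \text{ for }v\in O_k,\qquad y'_k\in\mathrm{Int}\,\overline{O_ky_k}.$$
All $y_k,y_k'$ are in $Z_0$ by invariance.

Start: $g_0=1$; choose $O_0$ by continuity of multiplication. The open set $\mathrm{Int}\,\overline{O_0z}$ contains $z$, so it is nonempty, and the orbit of $z'$ is dense; choose $g_0'$ with $g_0'z'\in\mathrm{Int}\,\overline{O_0z}$.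

Step from $k$ to $k+1$: choose an open $O'_k\ni1$ with $d_\Gamma(vg_k',g_k')<2^{-k}$ for $v\in O'_k$. The open set
$$\mathrm{Int}\,\overline{O_ky_k}\cap\mathrm{Int}\,\overline{O'_ky'_k}\cap B(y'_k,2^{-k})$$
contains $y_k'$. Being nonempty, open and contained in $\overline{O_ky_k}$, it contains some $vy_k$ with $v\in O_k$. Put $g_{k+1}=vg_k$, and choose $O_{k+1}$ so that the first requirement holds. Now the open set
$$\mathrm{Int}\,\overline{O'_ky'_k}\cap\mathrm{Int}\,\overline{O_{k+1}y_{k+1}}\cap B(y_{k+1},2^{-k})$$
contains $y_{k+1}$, so it contains some $vy_k'$ with $v\in O_k'$. Put $g'_{k+1}=vg'_k$. Then $y'_{k+1}\in\mathrm{Int}\,\overline{O_{k+1}y_{k+1}}$.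

We have $d_\Gamma(g_{k+1},g_k)<2^{-k}$ and $d_\Gamma(g'_{k+1},g'_k)<2^{-k}$, so $g_k\to g$ and $g'_k\to g'$. Since $d_Z(y_{k+1},y'_{k+1})<2^{-k}$, we get $gz=g'z'$. So $Z_0$ lies in one orbit, which is comeager. $\square$

For $\Gamma=G$ and $Z=G^n$, condition (b) asks for the following. Given $\varepsilon>0$, find inside any open set of tuples a smaller open set, described by some coarse "shape," such that any two tuples of this shape become conjugate, after arbitrarily small perturbations, by an element $b$ that is $\varepsilon$-close to $1$. To make $b$ close to $1$ we shall ask that $b$ preserve each piece of a fine partition of $X$ and each piece of a fine subdivision of $I$.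

## 4. Three tests: what a shape has to record

**The base: the shape must decide where a piece goes.** Look at one $T\in\mathrm{Homeo}(X)$ and a partition $X=X_1\sqcup X_2$ into nonempty clopen sets. The natural first shape is a list of pairs $(p,p')$ for which $TX_p$ may meet $X_{p'}$. If all pairs are allowed, then $W_1=\{T:TX_1=X_1\}$ and $W_2=\{T:TX_1=X_2\}$ are open sets of this shape. If $bX_1=X_1$ and $T\in W_1$, then $bTb^{-1}X_1=X_1$, so $bTb^{-1}\notin W_2$. This shape fails: the place to which $T$ sends a piece must be decided.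

**The base: it cannot decide this in all directions.** Suppose instead that both $T$ and $T^{-1}$ send each piece into a single piece, so that $T$ permutes the pieces. Such maps are not dense. Let $C\subset X_1$ be nonempty clopen and consider the nonempty open set of all $T$ with $TX_1\subset X_1\setminus C$. If such a $T$ permutes the pieces of a partition refining $\{X_1,X_2\}$, then it maps the finitely many pieces in $X_1$ injectively to pieces in $X_1$, so $TX_1=X_1$, a contradiction. The compromise is to let the shape decide the images of a piece under all the maps $T_i,T_i^{-1}$ except at most one, the omitted one pointing back to where the piece came from. This is the notion of a rooted pattern in Section 7.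

**The fiber: two letters may pull in opposite directions.** Divide $I$ into $A_0=[0,\frac13]$, $J_1=[\frac13,\frac23]$, $A_1=[\frac23,1]$. Let $\varphi,\psi\in H$ be piecewise linear through $(0,0)$, $(\frac5{15},\frac16)$, then
$$\varphi:\ (\tfrac6{15},\tfrac13),(\tfrac7{15},\tfrac23);\qquad\psi:\ (\tfrac8{15},\tfrac13),(\tfrac9{15},\tfrac23),$$
then $(\frac{10}{15},\frac56)$, $(1,1)$. Both have the same coarse shape: $A_0$ goes into the interior (relative to $I$) of $A_0$, $A_1$ into the interior of $A_1$, and $J_1$ is stretched over everything. But $\varphi^{-1}(J_1)=[\frac6{15},\frac7{15}]$ and $\psi^{-1}(J_1)=[\frac8{15},\frac9{15}]$.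

Suppose that over some point $x$ the first tuple has fiber map $\varphi$ for one of the maps, and the second tuple has $\psi$. A conjugating element with fiber maps $h$ at $x$ and $h_1$ at the image point satisfies $h_1\varphi=\psi h$. If $h_1$ preserves $J_1$, then $h(\varphi^{-1}(J_1))=\psi^{-1}(h_1(J_1))=\psi^{-1}(J_1)$. So $h$ cannot be chosen first and then carried forward: with $h=\mathrm{id}$, the map $h_1=\psi\varphi^{-1}$ sends $J_1$ into $A_0$. On a stretched interval, $h$ has to be computed *backward* from $h_1$.

Suppose further that a second map leads out of $x$ whose fiber map is $\psi$ in the first tuple and $\varphi$ in the second. Then $h$ has to map $[\frac6{15},\frac7{15}]$ onto $[\frac8{15},\frac9{15}]$ and also $[\frac8{15},\frac9{15}]$ onto $[\frac6{15},\frac7{15}]$, which no increasing $h$ does. This conflict is the point at which the direct approach stops.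

**The way around it.** Use many intervals $J_1,\dots,J_N$ separated by intervals $A_0,\dots,A_N$, and require that each $J_m$ is stretched by *at most one* of the outgoing maps. The other maps send $J_m$, and all maps send each $A_m$, into the interior of a single $A_k$. The part of $h$ on the intervals $J_m$ is then determined backward, with no conflict, and the part on the $A_m$ is determined forward. We shall make $h$ discrete, so that all these determinations take place in finite sets, and consistency is reached by repeatedly deleting elements.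

## 5. Paths in products of finite chains

A discrete version of an increasing homeomorphism is a lattice path. A *chain* is a finite nonempty totally ordered set. A *path* in a product $C_1\times C_2$ of chains is a finite sequence from $(\min,\min)$ to $(\max,\max)$ in which, at each step, each coordinate either stays or moves to its immediate successor. *Reducing* a sequence means deleting consecutive repetitions. A path without consecutive repetitions is *reduced*; it is strictly increasing in the product order, hence injective as a sequence, and there are finitely many reduced paths. For example, in $\{1,2\}^2$ the reduced paths are $(1,1),(2,2)$; $(1,1),(1,2),(2,2)$; and $(1,1),(2,1),(2,2)$.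

A nondecreasing surjection of chains maps an immediate successor to the same element or to the immediate successor. So the image of a path under a product of two such surjections is a path.

**Lemma 2 (lifting).** Let $\beta_j:C_j\to D_j$ $(j=1,2)$ be nondecreasing surjections of chains and $c$ a reduced path in $D_1\times D_2$. There is a path in $C_1\times C_2$ whose image under $\beta_1\times\beta_2$ reduces to $c$.

*Proof.* The fibers of $\beta_j$ are consecutive intervals of $C_j$. Start at $(\min,\min)$. Before each step of $c$, take the coordinates which are raised in this step and move them, one unit at a time, to the maximum of their current fibers; the image does not change. Then move these coordinates simultaneously by one; they enter the next fibers, and the image makes the step of $c$. At the end move both coordinates to the maximum. $\square$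

**Lemma 3 (realization).** Let $\Sigma_0<\dots<\Sigma_l$ and $\Sigma'_0<\dots<\Sigma'_{l'}$ be two subdivisions of $I$ into consecutive nondegenerate closed intervals and $(k(v),k'(v))_v$ a path in $\{0,\dots,l\}\times\{0,\dots,l'\}$. There is $\chi\in H$ with graph contained in $\bigcup_v\Sigma_{k(v)}\times\Sigma'_{k'(v)}$.

*Proof.* Reducing the path does not change the union, so let it be reduced, $v=0,\dots,w$. Each $k\in\{0,\dots,l\}$ equals $k(v)$ for a nonempty interval of indices $v$; subdivide $\Sigma_k$ into that many nondegenerate intervals. Do the same with the $\Sigma'_{k'}$. This gives $0=\xi_0<\dots<\xi_{w+1}=1$ and $0=\xi'_0<\dots<\xi'_{w+1}=1$ with $[\xi_v,\xi_{v+1}]\subset\Sigma_{k(v)}$ and $[\xi'_v,\xi'_{v+1}]\subset\Sigma'_{k'(v)}$. Let $\chi$ be piecewise linear with $\xi_v\mapsto\xi'_v$. $\square$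

## 6. Blocks, cells, and the discrete graph of a homeomorphism

For $N\ge0$ divide $I$ into $2N+1$ consecutive closed intervals of equal length, called *blocks*,
$$A_0<J_1<A_1<\dots<J_N<A_N,\qquad A_m=\left[\tfrac{2m}{2N+1},\tfrac{2m+1}{2N+1}\right].$$
If $N\ge1$ then $m/N\in A_m$ for $0\le m\le N$: the two inequalities amount to $2N\le2N+1$ and $m\le N$.

For $L\ge1$ put $\ell=L(2N+1)$, $\mathrm{cell}_i=[\frac{i-1}\ell,\frac i\ell]$ for $i\in[\ell]=\{1,\dots,\ell\}$. Each block consists of $L$ cells; for a block $B$ let $[B]\subset[\ell]$ be the set of indices of the cells in $B$. "Interior" and "int" are always relative to $I$; so $\mathrm{int}\,\mathrm{cell}_1$ contains $0$.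

For $\psi\in H$ let
$$M_\psi=\{(i,i')\in[\ell]^2:\psi(\mathrm{int}\,\mathrm{cell}_i)\cap\mathrm{int}\,\mathrm{cell}_{i'}\ne\emptyset\}.$$

**$M_\psi$ is a reduced path.** Remove from $(0,1)$ the finitely many $t$ such that $t$ or $\psi(t)$ is one of $\frac1\ell,\dots,\frac{\ell-1}\ell$. On each remaining interval the pair (cell of $t$, cell of $\psi(t)$) is constant, and as $t$ crosses a removed point, one or both coordinates rise by exactly one. Every pair in $M_\psi$ occurs in this way, since $\psi(\mathrm{int}\,\mathrm{cell}_i)\cap\mathrm{int}\,\mathrm{cell}_{i'}$ is open in $I$ and so, if nonempty, contains $\psi(t)$ for some nonremoved $t\in(0,1)$. So $M_\psi$, listed in increasing order, is a reduced path in $[\ell]\times[\ell]$. For instance, if $\ell=2$ and $\psi(\frac12)>\frac12$, it is $(1,1),(1,2),(2,2)$.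

We regard $M_\psi$ as a chain. Its two coordinate maps $M_\psi\to[\ell]$ are nondecreasing surjections, and $M_{\psi^{-1}}$ is the transpose of $M_\psi$. Say that $\chi\in H$ *follows* $M_\psi$ if its graph lies in $\bigcup_{(i,i')\in M_\psi}\mathrm{cell}_i\times\mathrm{cell}_{i'}$. With $\omega_\psi$ the modulus of continuity of $\psi$, a $\chi$ that follows $M_\psi$ satisfies
$$\|\chi-\psi\|\le\tfrac1\ell+\omega_\psi(\tfrac1\ell),\qquad\chi^{-1}\text{ follows }M_{\psi^{-1}}.\tag{1}$$
The second part is clear by transposing. For the first, $(t,\chi(t))$ lies in a product of two cells which contains some $(t_0,\psi(t_0))$, and $|\chi(t)-\psi(t)|\le|\chi(t)-\psi(t_0)|+|\psi(t_0)-\psi(t)|$.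

## 7. Rooted patterns and schemes

Let $S$ be the set of $2n$ letters $1,\dots,n,1^{-1},\dots,n^{-1}$, with the obvious involution $s\mapsto s^{-1}$. For $g=(g_1,\dots,g_n)\in G^n$ let $g_{i^{-1}}=g_i^{-1}$, and write $g_s=(T_s,f_s)$ for $s\in S$, with fiber maps $f_{s,x}$. Thus $f_{s^{-1},T_sx}=f_{s,x}^{-1}$.

**Definition (rooted pattern).** A *rooted pattern* is a finite nonempty set $P$, partitioned into roots and nonroots, with the following data. Each nonroot $p$ has a letter $\mathrm{back}(p)\in S$. Put $\mathrm{Out}(p)=S$ for roots and $\mathrm{Out}(p)=S\setminus\{\mathrm{back}(p)\}$ for nonroots. For each $p$ and $s\in\mathrm{Out}(p)$ there is given a nonroot $\sigma_s(p)$ with $\mathrm{back}(\sigma_s(p))=s^{-1}$. Every nonroot is of the form $\sigma_s(p^1)$ for some $p^1\in P$ and $s\in\mathrm{Out}(p^1)$.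

The elements of $P$ will index pieces of $X$. For $s\in\mathrm{Out}(p)$ the map $T_s$ sends the piece of $p$ into that of $\sigma_s(p)$; for $s=\mathrm{back}(p)$ it sends it to the pieces from which $p$ is reached. Accordingly put
$$E_s=\{(p,p'):s\in\mathrm{Out}(p),\ p'=\sigma_s(p)\}\cup\{(p,p'):s^{-1}\in\mathrm{Out}(p'),\ p=\sigma_{s^{-1}}(p')\}.$$
Exchanging the two sets shows $E_{s^{-1}}=E_s^{-1}$. In the second set $\mathrm{back}(p)=s$, so $s\notin\mathrm{Out}(p)$. Hence:

* (P1) if $s\in\mathrm{Out}(p)$, then $(p,p')\in E_s\iff p'=\sigma_s(p)$;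
* (P2) if $p$ is a nonroot and $s=\mathrm{back}(p)$, then $(p,p')\in E_s\iff s^{-1}\in\mathrm{Out}(p')$ and $\sigma_{s^{-1}}(p')=p$. Such $p'$ exists: $p=\sigma_{s_1}(p^1)$ for some $p^1,s_1$, and $\mathrm{back}(p)=s_1^{-1}$ gives $s_1=s^{-1}$.

So for all $p$ and $s$ there is $p'$ with $(p,p')\in E_s$. As $E_{s^{-1}}=E_s^{-1}$, both projections of $E_s$ are onto $P$.

*Example.* Let $P^*=\{*\}\cup S$, with root $*$ and nonroots $w\in S$, $\mathrm{back}(w)=w$, $\sigma_s(*)=s^{-1}$ for all $s$ and $\sigma_s(w)=s^{-1}$ for $s\ne w$. Since $w=\sigma_{w^{-1}}(*)$, this is a rooted pattern. For $n=1$ it has three elements $*,1,1^{-1}$. By (P1) $T_1$ must map $X_*\cup X_{1^{-1}}$ into $X_{1^{-1}}$, and $T_1^{-1}$ must map $X_*\cup X_1$ into $X_1$. By (P2), $T_1X_1\subset X_1\cup X_*$. So $X_{1^{-1}}$ is mapped into itself by $T_1$, $X_1$ is mapped into itself by $T_1^{-1}$, and $X_*$ is carried from $X_1$ to $X_{1^{-1}}$.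

**Definition (scheme).** A *scheme* is $(P,N,\kappa)$ with $P$ a rooted pattern, $N\ge0$, and nondecreasing maps $\kappa_{p,s}:\{0,\dots,N\}\to\{0,\dots,N\}$ for $p\in P$, $s\in\mathrm{Out}(p)$, with $\kappa_{p,s}(0)=0$, $\kappa_{p,s}(N)=N$ and

$(*)$ for every $p$ and $1\le m\le N$ there is at most one $s\in\mathrm{Out}(p)$ with $\kappa_{p,s}(m-1)<\kappa_{p,s}(m)$.

*Example.* Let $n=1$ and $P=P^*$. With $N=1$ there is no scheme, since both letters in $\mathrm{Out}(*)$ would have to jump at $m=1$; this is the conflict of Section 4. With $N=2$ let $\kappa_{*,1}$ take the values $0,0,2$ and $\kappa_{*,1^{-1}}$ the values $0,2,2$ at $0,1,2$. The nonroots have only one outgoing letter, and any admissible $\kappa$ may be used there.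

**The open set of a scheme and a partition.** Given a scheme and a partition $\mathcal P=(X_p)_{p\in P}$ of $X$ into nonempty clopen sets, let $U_{\mathcal P}\subset G^n$ be the set of $g$ such that

* (U1) $T_sX_p\cap X_{p'}\ne\emptyset\Rightarrow(p,p')\in E_s$, for all $s\in S$;
* (U2) $f_{s,x}(A_m)\subset\mathrm{int}\,A_{\kappa_{p,s}(m)}$ for all $p$, $s\in\mathrm{Out}(p)$, $x\in X_p$, $0\le m\le N$.

$U_{\mathcal P}$ is open, because it is given by finitely many conditions "$g_s(C)\subset O$" with $C$ compact and $O$ open: $C=X_p\times I$, $O=(X\setminus X_{p'})\times I$ for $(p,p')\notin E_s$, and $C=X_p\times A_m$, $O=X\times\mathrm{int}\,A_{\kappa_{p,s}(m)}$.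

**Realization of relations (RR).** If $R$ is a finite set, $E\subset R\times R$ has both coordinate projections onto $R$, and $(X_r)_{r\in R}$ is a partition of $X$ into nonempty clopen sets, then there is $T\in\mathrm{Homeo}(X)$ with $TX_r\cap X_{r'}\ne\emptyset\iff(r,r')\in E$. To see this, split
$$X_r=\bigsqcup_{r':(r,r')\in E}C_{r,r'},\qquad X_{r'}=\bigsqcup_{r:(r,r')\in E}C'_{r,r'}$$
into nonempty clopen sets and map $C_{r,r'}$ homeomorphically onto $C'_{r,r'}$; all nonempty clopen subsets of $X$ are homeomorphic to $X$. Then $TX_r\cap X_{r'}$ is $C'_{r,r'}$ if $(r,r')\in E$, and empty otherwise.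

## 8. Every open set of tuples meets some $U_{\mathcal P}$

**Proposition 4.** For every nonempty open $U\subset G^n$ and $\varepsilon>0$ there are a scheme $(P,N,\kappa)$, where $P$ has a root, and a partition $\mathcal P=(X_p)_{p\in P}$ of $X$ into nonempty clopen sets with $\mathrm{diam}\,X_p<\varepsilon$, $\frac1{2N+1}<\varepsilon$ and $U\cap U_{\mathcal P}\ne\emptyset$.

*Proof.* Let $a\in U$, $a_s=(T_s,f_s)$, and let $\eta>0$ be such that every $g\in G^n$ with $d_\infty(g_i,a_i)<\eta$ for $1\le i\le n$ is in $U$.

**Step 1: sampling.** We reduce $a$ to finitely many data. By uniform continuity there is a partition $(X_u)_{u\in P_0}$ of $X$ into nonempty clopen sets with $\mathrm{diam}\,X_u<\min(\varepsilon,\eta/3)$, $\mathrm{diam}\,T_iX_u<\eta/3$, and $\|f_{i,x}-f_{i,y}\|<\eta/3$ for $x,y\in X_u$, $1\le i\le n$. For $u\in P_0$ and $s\in S$ choose a point $x_{u,s}\in X_u$, let $c_s(u)\in P_0$ be the element with $T_sx_{u,s}\in X_{c_s(u)}$, and put $\varphi^0_{u,s}=f_{s,x_{u,s}}$.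

**Step 2: the pattern.** We make the single choice $c_s(u)$ the forced successor, and remember the letter along which we came. In $P_0\times(\{\circ\}\cup S)$ let the $(u,\circ)$ be roots, $\mathrm{back}(u,w)=w$ for $w\in S$, and $\sigma_s(u,w)=(c_s(u),s^{-1})$ for $s\in S$, $s\ne w$. Let $P$ be the smallest subset containing all roots and closed under all $\sigma_s$ where they are defined. By minimality every nonroot of $P$ is some $\sigma_s(p^1)$ with $p^1\in P$. So $P$ is a rooted pattern, and it has roots.

**Step 3: the maps $\kappa$.** We approximate all $\varphi^0_{u,s}$ by step functions that jump at different places for different letters. Choose $0<\eta'\le\eta/3$ such that for $\varphi\in H$ and all $u,s$, $\|\varphi-\varphi^0_{u,s}\|<\eta'$ implies $\|\varphi^{-1}-(\varphi^0_{u,s})^{-1}\|<\eta/3$; this is possible since inversion is continuous on $H$. Let $\omega$ be a common nondecreasing modulus of continuity of the finitely many $\varphi^0_{u,s}$. Put $\Lambda=2n$, $S=\{s_1,\dots,s_\Lambda\}$, $N=\Lambda K$ with $K\ge2$. For $s=s_j$ define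
$$\kappa_{u,s}(m)=\begin{cases}0&\text{if }m<j,\\N&\text{if }m\ge N-\Lambda+j,\\\lfloor N\varphi^0_{u,s}(m^*/N)\rfloor&\text{otherwise,}\end{cases}$$
with $m^*$ the largest integer $\le m$ congruent to $j$ mod $\Lambda$. This is nondecreasing, with $0\mapsto0$ and $N\mapsto N$ since $1\le j\le\Lambda$. And $\kappa_{u,s_j}(m-1)<\kappa_{u,s_j}(m)$ only if $m\equiv j$ mod $\Lambda$; note that $N-\Lambda+j\equiv j$. So $\kappa_{(u,w),s}:=\kappa_{u,s}$ satisfies $(*)$: at a given $m$ only the letter $s_j$ with $j\equiv m$ can jump. We have
$$\left|\kappa_{u,s}(m)/N-\varphi^0_{u,s}(m/N)\right|\le\tfrac1N+\omega(\tfrac\Lambda N)\quad\text{for all }m.\tag{2}$$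
Indeed, in the first case $m<\Lambda$ and $\varphi^0_{u,s}(m/N)\le\omega(\Lambda/N)$; in the second $N-m<\Lambda$ (or $m=N$) and $1-\varphi^0_{u,s}(m/N)\le\omega(\Lambda/N)$; in the third $m-m^*<\Lambda$ and rounding costs at most $\frac1N$.

**Step 4: fiber maps with the right block behavior.** Choose $\varphi_{u,s}\in H$ with $\varphi_{u,s}(A_m)\subset\mathrm{int}\,A_{\kappa_{u,s}(m)}$ for all $m$ as follows. Map the $A_m$ with the same value $\kappa_{u,s}(m)=k$ linearly onto disjoint nondegenerate closed intervals inside $\mathrm{int}\,A_k$, in increasing order, with $0\mapsto0$ and $1\mapsto1$ (possible as $\kappa_{u,s}(0)=0$, $\kappa_{u,s}(N)=N$ and interiors are relative to $I$), and interpolate linearly on the $J_m$.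

For $t\in A_m$ we have $t,m/N\in A_m$ and $\varphi_{u,s}(t),\kappa_{u,s}(m)/N\in A_{\kappa_{u,s}(m)}$. So by (2),
$$|\varphi_{u,s}(t)-\varphi^0_{u,s}(t)|\le\eta_N:=\tfrac2N+\omega(\tfrac\Lambda N)+\omega(\tfrac1N).$$
For $t\in J_m=[t_-,t_+]$ we have $t_-\in A_{m-1}$ and $t_+\in A_m$, hence
$$\varphi_{u,s}(t)\le\varphi_{u,s}(t_+)\le\varphi^0_{u,s}(t_+)+\eta_N\le\varphi^0_{u,s}(t)+\omega(\tfrac1N)+\eta_N,$$
and similarly from below with $t_-$. Take $K$ so large that $\|\varphi_{u,s}-\varphi^0_{u,s}\|<\eta'$ for all $u,s$ and $\frac1{2N+1}<\varepsilon$.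

**Step 5: the tuple $g'$.** We assemble a tuple of the required shape. Split each $X_u$ into nonempty clopen sets $X_p$, one for each $p\in P$ of the form $(u,w)$; at least $(u,\circ)$ occurs. By (RR) choose $T'_i$ with $T_i'X_p\cap X_{p'}\ne\emptyset\iff(p,p')\in E_i$. For $x\in X_p$ with $T'_ix\in X_{p'}$, $p=(u,w)$, $p'=(u',w')$, put
$$f'_{i,x}=\varphi_{u,i}\ \text{ if }i\in\mathrm{Out}(p),\qquad f'_{i,x}=\varphi_{u',i^{-1}}^{-1}\ \text{ if }i=\mathrm{back}(p).$$
In the second case $i^{-1}\in\mathrm{Out}(p')$ and $\sigma_{i^{-1}}(p')=p$ by (P2). These depend locally constantly on $x$, so $g'_i=(T_i',f_i')\in G$.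

**Step 6: $g'\in U_{\mathcal P}$.** (U1) holds for positive letters by the choice of $T_i'$, and for negative ones because $E_{i^{-1}}=E_i^{-1}$. (U2) for a positive letter holds by Step 4. For $s=i^{-1}\in\mathrm{Out}(p)$, $p=(u,w)$ and $x\in X_p$, put $y=T_i'^{-1}x$. Then $y\in X_{p''}$ with $(p,p'')\in E_s$, so $p''=\sigma_s(p)$ by (P1) and $\mathrm{back}(p'')=s^{-1}=i$. So $f'_{i,y}=\varphi_{u,s}^{-1}$, and the fiber map of $g_i'^{-1}$ at $x$ is $(f'_{i,y})^{-1}=\varphi_{u,s}$, as required.

**Step 7: $g'\in U$.** Let $x\in X_p$, $T_i'x\in X_{p'}$, $p=(u,w)$, $p'=(u',w')$.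

If $i\in\mathrm{Out}(p)$, then $u'=c_i(u)$. The points $T'_ix$ and $T_ix_{u,i}$ lie in $X_{c_i(u)}$, and $x,x_{u,i}\in X_u$. So $d_X(T_i'x,T_ix)\le\mathrm{diam}\,X_{c_i(u)}+\mathrm{diam}\,T_iX_u<2\eta/3$, and $\|f'_{i,x}-f_{i,x}\|\le\|\varphi_{u,i}-\varphi^0_{u,i}\|+\|f_{i,x_{u,i}}-f_{i,x}\|<\eta'+\eta/3\le2\eta/3$.

If $i=\mathrm{back}(p)$, then $p=\sigma_{i^{-1}}(p')$, so $u=c_{i^{-1}}(u')$. Put $x_0=x_{u',i^{-1}}\in X_{u'}$; then $T_i^{-1}x_0\in X_u$. Since $T_i'x,x_0\in X_{u'}$ and $T_i^{-1}x_0,x\in X_u$,
$$d_X(T_i'x,T_ix)\le d_X(T_i'x,x_0)+d_X(T_iT_i^{-1}x_0,T_ix)<2\eta/3.$$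
Since $(\varphi^0_{u',i^{-1}})^{-1}=f_{i,T_i^{-1}x_0}$, also $\|f'_{i,x}-f_{i,x}\|<\eta/3+\eta/3$ by the choice of $\eta'$.

Hence $d_\infty(g'_i,a_i)\le2\eta/3<\eta$ for all $i$, and $g'\in U\cap U_{\mathcal P}$. $\square$

## 9. Amalgamating two tuples of the same scheme

**Proposition 5.** Let $(P,N,\kappa)$ be a scheme, $\mathcal P=(X_p)$, $\mathcal P'=(X'_p)$ partitions of $X$ into nonempty clopen sets indexed by $P$, and $W_1\subset U_{\mathcal P}$, $W_2\subset U_{\mathcal P'}$ nonempty open. Then there is $b=(S_0,h)\in G$ with $bW_1\cap W_2\ne\emptyset$ (for the diagonal conjugation action), $S_0(X_p)=X'_p$ for all $p$, and $h_x(B)=B$ for all $x\in X$ and all blocks $B$.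

The proof occupies the rest of this section. We look for a finite set $R$ which refines both tuples at once, partitions of $X$ indexed by $R$, and a homeomorphism $h_r\in H$ for each $r\in R$; $b$ will have fiber map $h_r$ over the piece of $r$.

### 9.1. Discretizing the two tuples

The purpose here is to replace membership in $W_j$ by finitely many combinatorial conditions. Pick $a^1\in W_1$, $a^2\in W_2$ and $\theta>0$ such that for $j=1,2$ every $g\in G^n$ with $d_\infty(g_i,a_i^j)<\theta$ for all $i\le n$ is in $W_j$. Write $a^j_s=(T^j_s,f^j_s)$. By uniform continuity choose partitions $(X^j_q)_{q\in Q_j}$ of $X$ into nonempty clopen sets, refining $\mathcal P$ for $j=1$ and $\mathcal P'$ for $j=2$, such that $X^j_q$ and $T_i^jX^j_q$ have diameter less than $\theta/3$ and $\|f^j_{i,x}-f^j_{i,y}\|<\theta/4$ for $x,y\in X_q^j$, $1\le i\le n$. Let $\pi_j:Q_j\to P$ be the surjective map with $X^1_q\subset X_{\pi_1(q)}$, $X^2_q\subset X'_{\pi_2(q)}$. Put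
$$E_s^{Q_j}=\{(q,q'):T^j_sX^j_q\cap X^j_{q'}\ne\emptyset\}.$$
Then $E^{Q_j}_{s^{-1}}=(E^{Q_j}_s)^{-1}$; for each $q$ there is $q'$ with $(q,q')\in E_s^{Q_j}$; and $\pi_j\times\pi_j$ maps $E^{Q_j}_s$ into $E_s$ by (U1).

For $(q,q')\in E^{Q_j}_s$ with $s\in\mathrm{Out}(\pi_j(q))$ choose $x_0\in X^j_q$ with $T_s^jx_0\in X^j_{q'}$ and let $\psi^j_{q,s,q'}=f^j_{s,x_0}$. By (U2), $\psi^j_{q,s,q'}(A_m)\subset\mathrm{int}\,A_{\kappa(m)}$ with $\kappa=\kappa_{\pi_j(q),s}$. Choose $L$ so large that, with $\ell=L(2N+1)$, $\frac1\ell+\omega_\psi(\frac1\ell)<\theta/4$ for all these finitely many $\psi$ and their inverses.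

**Claim 6.** Let $j\in\{1,2\}$ and $g\in G^n$, $g_i=(T'_i,f'_i)$. Suppose that for all $i\le n$ and all $x\in X^j_q$ with $T_i'x\in X^j_{q'}$ we have $(q,q')\in E_i^{Q_j}$, and either $i\in\mathrm{Out}(\pi_jq)$ and $f'_{i,x}$ follows $M_{\psi^j_{q,i,q'}}$, or $i^{-1}\in\mathrm{Out}(\pi_jq')$ and $(f'_{i,x})^{-1}$ follows $M_{\psi^j_{q',i^{-1},q}}$. Then $g\in W_j$.

*Proof.* There is $y\in X^j_q$ with $T^j_iy\in X^j_{q'}$, so $d_X(T'_ix,T_i^jx)\le\mathrm{diam}\,X^j_{q'}+\mathrm{diam}\,T_i^jX_q^j<2\theta/3$. For the fiber maps, we show that $f'_{i,x}$ is $\theta/4$-close to $f^j_{i,x_1}$ for some $x_1\in X^j_q$. In the first case take $x_1=x_0$, the point of $X_q^j$ which defines $\psi^j_{q,i,q'}$, and use (1). In the second case let $x_0\in X_{q'}^j$, with $(T_i^j)^{-1}x_0\in X^j_q$, be the point which defines $\psi^j_{q',i^{-1},q}=f^j_{i^{-1},x_0}$, and let $x_1=(T^j_i)^{-1}x_0$. Then $\psi^j_{q',i^{-1},q}=(f^j_{i,x_1})^{-1}$. By the second part of (1), $f'_{i,x}$ follows $M_{f^j_{i,x_1}}$, and the first part, with the choice of $L$ for inverses, gives the closeness.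 Hence $\|f'_{i,x}-f^j_{i,x}\|<\theta/4+\theta/4$. So $d_\infty(g_i,a_i^j)\le2\theta/3<\theta$ for all $i$. $\square$

### 9.2. The block pairs along $M_\psi$

Now we see how the scheme controls $M_\psi$: the sequence of blocks met by the graph of $\psi$ depends only on $\kappa$. Let $s\in\mathrm{Out}(p)$, $\kappa=\kappa_{p,s}$, and let $\psi$ be one of the $\psi^j_{q,s,q'}$ with $\pi_j(q)=p$, so $\psi(A_m)\subset\mathrm{int}\,A_{\kappa(m)}$. Let
$$\mathrm{Exp}=\mathrm{Exp}(p,s)=\{m:\kappa(m-1)<\kappa(m)\}$$
be the set of indices of the stretched blocks. The endpoints of $J_m$ lie in $A_{m-1}$ and $A_m$. So for $m\notin\mathrm{Exp}$, $\psi(J_m)\subset\mathrm{int}\,A_{\kappa(m)}$ by monotonicity. For $m\in\mathrm{Exp}$, as $t$ traverses $J_m$, $\psi(t)$ starts in $\mathrm{int}\,A_{\kappa(m-1)}$, passes through all intermediate blocks and ends in $\mathrm{int}\,A_{\kappa(m)}$; so the interior of $J_m$ contains a nondegenerate interval of $t$ with $\psi(t)$ in the interior of each of these blocks, including the first and the last. Hence the sequence of block pairs (block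 of $i$, block of $i'$) met by $(i,i')\in M_\psi$ in increasing order is, after reducing, the following sequence $\mathfrak B$:

* for each $m$, the pair $(A_m,A_{\kappa(m)})$;
* between those for $m-1$ and $m$, the pair $(J_m,A_{\kappa(m)})$ if $m\notin\mathrm{Exp}$; and if $m\in\mathrm{Exp}$, the pairs $(J_m,A_{\kappa(m-1)}),(J_m,J_{\kappa(m-1)+1}),(J_m,A_{\kappa(m-1)+1}),\dots,(J_m,J_{\kappa(m)}),(J_m,A_{\kappa(m)})$.

For example, if $N=2$ and $\kappa$ has values $0,0,2$, then $\mathrm{Exp}=\{2\}$ and $\mathfrak B$ is $(A_0,A_0)$, $(J_1,A_0)$, $(A_1,A_0)$, $(J_2,A_0)$, $(J_2,J_1)$, $(J_2,A_1)$, $(J_2,J_2)$, $(J_2,A_2)$, $(A_2,A_2)$.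

The pairs in $\mathfrak B$ are distinct. For $\mathfrak b\in\mathfrak B$ let $M_{\psi,\mathfrak b}$ be the nonempty interval of the chain $M_\psi$ with block pair $\mathfrak b$. Since both coordinate maps $M_\psi\to[\ell]$ are onto, we get:

* (F1) If $\mathfrak b$ has first component $B=A_m$, or $B=J_m$ with $m\notin\mathrm{Exp}$, then $\mathfrak b$ is the only pair in $\mathfrak B$ with first component $B$, and the first coordinate maps $M_{\psi,\mathfrak b}$ onto $[B]$.
* (F2) If $m\in\mathrm{Exp}$ and the block $B'$ is strictly between $A_{\kappa(m-1)}$ and $A_{\kappa(m)}$, then $\psi^{-1}(\mathrm{int}\,B')\subset J_m$ by monotonicity. So $(J_m,B')$ is the only pair in $\mathfrak B$ with second component $B'$, and the second coordinate maps $M_{\psi,(J_m,B')}$ onto $[B']$.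

For each $k\in\{1,\dots,N\}$ there is exactly one $m$ with $\kappa(m-1)<k\le\kappa(m)$, because $\kappa(0)=0$ and $\kappa(N)=N$. This $m$ is in $\mathrm{Exp}$, and (F2) applies to $B'=J_k$.

### 9.3. Good paths, and how they travel along an edge

We now define the discrete version of a homeomorphism $h$ that preserves all blocks, and the discrete version of the relation "$h'\psi^1\approx\psi^2h$."

**Good paths.** For a block $B$ let $\Gamma_B$ be the finite nonempty set of reduced paths in $[B]\times[B]$. A *good path* is a reduced path in $[\ell]\times[\ell]$ contained in $\bigcup_B[B]\times[B]$. When a good path changes block, both coordinates change block in the same step, from $(\max,\max)$ of one block to $(\min,\min)$ of the next. So good paths are exactly the concatenations of families $(c^B)_B\in\prod_B\Gamma_B$. For $N=1$, $L=2$ (blocks $\{1,2\},\{3,4\},\{5,6\}$) an example is $(1,1),(2,1),(2,2),(3,3),(3,4),(4,4),(5,5),(6,6)$. We write a good path as $c=(\delta,\alpha)$ with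
$$\delta=(\delta_m)_{1\le m\le N},\ \delta_m=c^{J_m},\qquad\alpha=(c^{A_m})_{0\le m\le N}.$$

**Edges.** Let $Q=\{(q_1,q_2)\in Q_1\times Q_2:\pi_1(q_1)=\pi_2(q_2)\}$, and for $\zeta=(q_1,q_2)\in Q$ put $p(\zeta)=\pi_1(q_1)$. For $s\in\mathrm{Out}(p(\zeta))$ write $\zeta\to_s\zeta'=(q_1',q_2')$ if $(q_j,q_j')\in E_s^{Q_j}$ for $j=1,2$. By (P1) then automatically $\zeta'\in Q$ with $p(\zeta')=\sigma_s(p(\zeta))$, and such a $\zeta'$ always exists. This is where forced successors are used: the two tuples cannot run to different places. If $\zeta\to_s\zeta'$ and $p(\zeta')$ is a nonroot (as it always is), then $\mathrm{back}(p(\zeta'))=s^{-1}$.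

For an edge $\zeta\to_s\zeta'$ put $M^j=M_{\psi^j_{q_j,s,q_j'}}$ and $M^j_{\mathfrak b}=M_{\psi^j_{q_j,s,q'_j},\mathfrak b}$. The sequence $\mathfrak B$ is the same for $j=1,2$, since it depends only on $\kappa_{p(\zeta),s}$.

**Synchronized paths.** For a path $\gamma$ in $M^1_{\mathfrak b}\times M_{\mathfrak b}^2$, or a concatenation of such paths for consecutive $\mathfrak b$, with terms $((i_1,i_1'),(i_2,i_2'))$, its *source projection* is the reduced sequence of the $(i_1,i_2)$, and its *target projection* the reduced sequence of the $(i_1',i_2')$. A *synchronized path* is a concatenation, over all $\mathfrak b\in\mathfrak B$ in order, of paths $\gamma_{\mathfrak b}$ in $M^1_{\mathfrak b}\times M^2_{\mathfrak b}$. Passing from $\mathfrak b$ to the next pair, both coordinates move to their immediate successors, so a synchronized path is a path in $M^1\times M^2$. Its source and target projections are reduced paths in $[\ell]\times[\ell]$, and they are good because both coordinates of each term have the same block pair.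

**Two relations.** For an edge $\zeta\to_s\zeta'$:

* $(\delta,\alpha)\to_{\zeta,s,\zeta'}(\delta',\alpha')$ means that some synchronized path has source projection $(\delta,\alpha)$ and target projection $(\delta',\alpha')$;
* $\delta\to_{\zeta,s,\zeta'}\delta'$ means that for each $m\in\mathrm{Exp}(p(\zeta),s)$ there are paths $\gamma_{\mathfrak b}$ in $M^1_{\mathfrak b}\times M^2_{\mathfrak b}$, for all $\mathfrak b\in\mathfrak B$ with first component $J_m$, whose concatenation has source projection $\delta_m$ and such that for each $\mathfrak b=(J_m,J_k)$ the target projection of $\gamma_{\mathfrak b}$ is $\delta_k'$.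

**Lemma 7 (gap data travels backward).** Let $\zeta\in Q$, and for each $s\in\mathrm{Out}(p(\zeta))$ let $\zeta\to_s\zeta_s$ and $\delta^{(s)}\in\prod_k\Gamma_{J_k}$ be given. There is $\delta$ with $\delta\to_{\zeta,s,\zeta_s}\delta^{(s)}$ for all $s\in\mathrm{Out}(p(\zeta))$.

*Proof.* The condition for $s$ concerns only the $\delta_m$ with $m\in\mathrm{Exp}(p(\zeta),s)$, one $m$ at a time. By $(*)$ each $m$ is in $\mathrm{Exp}(p(\zeta),s)$ for at most one $s$. So the conditions for different letters do not interfere, and we treat each $m$ separately. If there is no such $s$, take $\delta_m\in\Gamma_{J_m}$ arbitrary. If there is one, then for $\mathfrak b=(J_m,J_k)$ let $\gamma_{\mathfrak b}$ be a lift of $\delta_k^{(s)}$ under the second coordinate maps $M^j_{\mathfrak b}\to[J_k]$, which are onto by (F2), so that Lemma 2 applies. For $\mathfrak b=(J_m,A_k)$ let $\gamma_{\mathfrak b}$ be any path. Let $\delta_m$ be the source projection of the concatenation. It is in $\Gamma_{J_m}$, as the first coordinate maps the interval $\bigcup_{\mathfrak b=(J_m,\cdot)}M^j_{\mathfrak b}$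 of $M^j$ onto $[J_m]$. $\square$

**Lemma 8 (the rest travels forward).** If $\delta\to_{\zeta,s,\zeta'}\delta'$ and $\alpha\in\prod_m\Gamma_{A_m}$, there is $\alpha'\in\prod_m\Gamma_{A_m}$ with $(\delta,\alpha)\to_{\zeta,s,\zeta'}(\delta',\alpha')$.

*Proof.* Let $c=(\delta,\alpha)$. For $\mathfrak b$ with first component $B=A_m$, or $B=J_m$ with $m\notin\mathrm{Exp}$, let $\gamma_{\mathfrak b}$ be a lift of $c^B$ under the first coordinate maps $M^j_{\mathfrak b}\to[B]$ (Lemma 2 and (F1)). For $\mathfrak b$ with first component $J_m$, $m\in\mathrm{Exp}$, take the $\gamma_{\mathfrak b}$ from the definition of $\delta\to_{\zeta,s,\zeta'}\delta'$. The resulting synchronized path has source projection $c$: over each block $B$ its source part is $c^B$. Its target projection is a good path. For each $k$, let $m$ be the unique index with $\kappa(m-1)<k\le\kappa(m)$. Since $(J_m,J_k)$ is the only pair in $\mathfrak B$ with second component $J_k$, the $J_k$-component of the target is the target projection of $\gamma_{(J_m,J_k)}$, which is $\delta'_k$. Let $\alpha'$ consist of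 the $A$-components of the target. $\square$

### 9.4. Three prunings

We need a finite set $R$ of triples $(\zeta,\delta,\alpha)$ in which every element has successors for all outgoing letters and, unless it lies over a root, a predecessor; and $R$ must still project onto $Q_1$ and $Q_2$. Successors are easy for $\zeta$ and $\alpha$, and predecessors are easy for $\delta$. So we prune $\zeta$ for predecessors, then $\delta$ for successors, then $\alpha$ for predecessors. Call $\zeta$, and any tuple beginning with $\zeta$, *root-type* if $p(\zeta)$ is a root. All sets below are finite, and the sequences are decreasing: $\mathcal Z_1\subset\mathcal Z_0$ (and likewise below) is clear, and each recursion is monotone, so induction applies. Hence they stabilize.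

**(i) Pruning $\zeta$ for predecessors.** Let $\mathcal Z_0=Q$ and
$$\mathcal Z_{i+1}=\{\zeta\in Q:\zeta\text{ is root-type, or }\zeta^1\to_s\zeta\text{ for some }\zeta^1\in\mathcal Z_i,\ s\in\mathrm{Out}(p(\zeta^1))\}.$$
Let $\mathcal Z=\bigcap_i\mathcal Z_i$, which equals $\mathcal Z_i$ for large $i$. If $\zeta\in\mathcal Z$ and $\zeta\to_s\zeta'$, then $\zeta'\in\mathcal Z_{i+1}$ for all $i$; so successors of elements of $\mathcal Z$ are in $\mathcal Z$. Since $\mathcal Z=\mathcal Z_{i+1}$ and $\mathcal Z=\mathcal Z_i$ for large $i$, elements of $\mathcal Z$ that are not root-type have predecessors in $\mathcal Z$.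

*$\mathcal Z$ projects onto $Q_1$ and onto $Q_2$.* By symmetry we show by induction that $\mathcal Z_i$ projects onto $Q_1$. For $i=0$ this holds as $\pi_2$ is onto. Suppose it holds for $i$, and let $q\in Q_1$, $p=\pi_1(q)$. If $p$ is a root, any $(q,q_2)\in Q$ is in $\mathcal Z_{i+1}$. Otherwise choose $q^1$ with $(q,q^1)\in E^{Q_1}_{\mathrm{back}(p)}$; put $s=\mathrm{back}(p)^{-1}$ and $p^1=\pi_1(q^1)$. Then $(p,p^1)\in E_{\mathrm{back}(p)}$, so by (P2) $s\in\mathrm{Out}(p^1)$ and $\sigma_s(p^1)=p$; also $(q^1,q)\in E^{Q_1}_s$. Choose $(q^1,q_2^1)\in\mathcal Z_i$ and $q_2$ with $(q^1_2,q_2)\in E^{Q_2}_s$. Then $(q^1,q_2^1)\to_s(q,q_2)$, so $(q,q_2)\in\mathcal Z_{i+1}$.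

**(ii) Pruning $\delta$ for successors.** Let $\mathcal Y_0$ be the set of $y=(\zeta,\delta)$ with $\zeta\in\mathcal Z$, $\delta\in\prod_m\Gamma_{J_m}$. Write $(\zeta,\delta)\to_s(\zeta',\delta')$ if $s\in\mathrm{Out}(p(\zeta))$, $\zeta\to_s\zeta'$ and $\delta\to_{\zeta,s,\zeta'}\delta'$. Let $\mathcal Y_{i+1}$ be the set of $y=(\zeta,\delta)\in\mathcal Y_0$ having for each $s\in\mathrm{Out}(p(\zeta))$ some $y'\in\mathcal Y_i$ with $y\to_sy'$. Let $\mathcal Y=\bigcap_i\mathcal Y_i$, which equals $\mathcal Y_i$ for large $i$.

*$\mathcal Y$ projects onto $\mathcal Z$.* We show this for every $\mathcal Y_i$. It is clear for $i=0$. If it holds for $i$ and $\zeta\in\mathcal Z$, choose for each $s\in\mathrm{Out}(p(\zeta))$ a successor $\zeta\to_s\zeta_s$, which lies in $\mathcal Z$, and some $(\zeta_s,\delta^{(s)})\in\mathcal Y_i$. Lemma 7 gives $\delta$ with $(\zeta,\delta)\in\mathcal Y_{i+1}$.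

*Successors.* Every $y=(\zeta,\delta)\in\mathcal Y$ has for every $s\in\mathrm{Out}(p(\zeta))$ a successor $y\to_sy'\in\mathcal Y$, since $\mathcal Y=\mathcal Y_{i+1}$ and $\mathcal Y=\mathcal Y_i$ for large $i$. Conversely, if $y\in\mathcal Y_0$ has for every outgoing letter a successor in $\mathcal Y$, then $y\in\mathcal Y_{i+1}$ for all $i$, so $y\in\mathcal Y$.

*Predecessors.* Let $y'=(\zeta',\delta')\in\mathcal Y$ be not root-type; we find a predecessor in $\mathcal Y$. By (i) choose $\zeta\in\mathcal Z$ and $s$ with $\zeta\to_s\zeta'$. Apply Lemma 7 with $\zeta_s=\zeta'$, $\delta^{(s)}=\delta'$ and, for the other letters $s_1\in\mathrm{Out}(p(\zeta))$, any successors $\zeta_{s_1}$ of $\zeta$ and $\delta^{(s_1)}$ with $(\zeta_{s_1},\delta^{(s_1)})\in\mathcal Y$. It gives $y=(\zeta,\delta)\to_sy'$ having successors in $\mathcal Y$ for all outgoing letters. So $y\in\mathcal Y$.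

**(iii) Pruning $\alpha$ for predecessors.** Let $R_0$ be the set of $r=(\zeta,\delta,\alpha)$ with $(\zeta,\delta)\in\mathcal Y$, $\alpha\in\prod_m\Gamma_{A_m}$; put $p(r)=p(\zeta)$. Write $(\zeta,\delta,\alpha)\to_s(\zeta',\delta',\alpha')$ if $(\zeta,\delta)\to_s(\zeta',\delta')$ and $(\delta,\alpha)\to_{\zeta,s,\zeta'}(\delta',\alpha')$. Let $R_{i+1}$ be the set of $r\in R_0$ that are root-type or have a predecessor in $R_i$. Let $R=\bigcap_iR_i$, which equals $R_i$ for large $i$.

*$R$ projects onto $\mathcal Y$.* Again we show this for each $R_i$ by induction; $i=0$ is clear. If $y'\in\mathcal Y$ is root-type, every $r\in R_0$ over $y'$ is in $R_{i+1}$. If $y'\in\mathcal Y$ is not root-type, take a predecessor $y\in\mathcal Y$ and some $r\in R_i$ over $y$; Lemma 8 gives a successor of $r$ over $y'$, which is in $R_{i+1}$. So $R$ projects onto $\mathcal Y$, hence onto $\mathcal Z$, $Q_1$ and $Q_2$.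

*Successors and predecessors.* Every $r\in R$ has for each $s\in\mathrm{Out}(p(r))$ a successor $r\to_sr'$ in $R$: a successor of the $\mathcal Y$-part exists in $\mathcal Y$ by (ii), Lemma 8 gives $r'\in R_0$ with $r\to_sr'$, and $r'\in R_{i+1}$ for all $i$ as $r\in R_i$. Every $r\in R$ that is not root-type has a predecessor in $R$.

**The relations on $R$.** We record the transitions in both directions. Let $\rho_j:R\to Q_j$ be the surjective projections and
$$E^R_s=\{(r,r')\in R^2:r\to_sr'\}\cup\{(r,r')\in R^2:r'\to_{s^{-1}}r\}.$$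
If $r\to_sr'$, then $s\in\mathrm{Out}(p(r))$. If $r'\to_{s^{-1}}r$, then $p(r)=\sigma_{s^{-1}}(p(r'))$, so $\mathrm{back}(p(r))=s$ and $s\notin\mathrm{Out}(p(r))$. Hence the two cases are mutually exclusive. For every $r\in R$ and $s\in S$ there is $r'$ with $(r,r')\in E^R_s$: a successor if $s\in\mathrm{Out}(p(r))$; and if $s=\mathrm{back}(p(r))$, a predecessor $r'\to_{s'}r$, for which $\mathrm{back}(p(r))=s'^{-1}$, i.e. $s'=s^{-1}$. Since $E^R_{s^{-1}}=(E^R_s)^{-1}$, each $E^R_i$ has both projections onto $R$. And $\rho_j\times\rho_j$ maps $E_s^R$ into $E_s^{Q_j}$, by the definition of $\zeta\to_s\zeta'$ and $E^{Q_j}_{s^{-1}}=(E_s^{Q_j})^{-1}$.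

### 9.5. From paths to fiber homeomorphisms

We turn good paths into homeomorphisms $h_r$, and synchronized paths into fiber maps $\chi$ that imitate the first tuple and, after conjugation by the $h_r$, the second.

**The maps $h_r$.** For $r=(\zeta,\delta,\alpha)\in R$ let $c_r=(\delta,\alpha)$ be the good path, with terms $c_r(0),\dots,c_r(l_r)$. As in the proof of Lemma 3, subdivide each cell into as many nondegenerate intervals as there are terms of $c_r$ with this cell as first coordinate, and do the same for second coordinates. This gives subdivisions $\Sigma^r_0<\dots<\Sigma^r_{l_r}$ and $\Theta_0^r<\dots<\Theta_{l_r}^r$ of $I$ with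
$$\Sigma^r_k\subset\mathrm{cell}_{i_1},\quad\Theta^r_k\subset\mathrm{cell}_{i_2}\quad\text{when }c_r(k)=(i_1,i_2).$$
Let $h_r\in H$ be piecewise linear with $h_r(\Sigma^r_k)=\Theta^r_k$. As $c_r$ is good, for every block $B$ the $\Sigma_k^r$ with $c_r(k)\in[B]^2$ have union $B$, and so do the corresponding $\Theta_k^r$. Thus $h_r(B)=B$.

**The maps $\chi_{r,s,r'}$.** Let $r\to_sr'$ in $R$, with $\zeta\to_s\zeta'$ below it, and let $M^1,M^2$ be the chains of this edge. Fix a synchronized path $\gamma$ with source projection $c_r$ and target projection $c_{r'}$. Since reduced paths are injective sequences, $\gamma$ defines a path $(k(v),k'(v))_v$ in $\{0,\dots,l_r\}\times\{0,\dots,l_{r'}\}$: if $\gamma(v)=((i_1,i_1'),(i_2,i_2'))$, then $c_r(k(v))=(i_1,i_2)$ and $c_{r'}(k'(v))=(i_1',i_2')$. By Lemma 3 choose $\chi=\chi_{r,s,r'}\in H$ with graph in $\bigcup_v\Sigma^r_{k(v)}\times\Sigma^{r'}_{k'(v)}$. Here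
$$\Sigma^r_{k(v)}\times\Sigma^{r'}_{k'(v)}\subset\mathrm{cell}_{i_1}\times\mathrm{cell}_{i_1'}\quad\text{with }(i_1,i_1')\in M^1,$$
so $\chi$ follows $M^1$. The graph of $h_{r'}\chi h_r^{-1}$ lies in $\bigcup_v\Theta^r_{k(v)}\times\Theta^{r'}_{k'(v)}$, and
$$\Theta^r_{k(v)}\times\Theta^{r'}_{k'(v)}\subset\mathrm{cell}_{i_2}\times\mathrm{cell}_{i_2'}\quad\text{with }(i_2,i_2')\in M^2,$$
so $h_{r'}\chi h_r^{-1}$ follows $M^2$. Put $\chi_{r',s^{-1},r}=\chi_{r,s,r'}^{-1}$. By the mutual exclusion above, $\chi_{r,s,r'}$ is now well defined for all $(r,r')\in E_s^R$, $s\in S$.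

### 9.6. The perturbed tuples and the conjugating element

**A tuple $a'\in W_1$.** For $j=1,2$ split $X^j_q=\bigsqcup_{\rho_j(r)=q}X^j_{(r)}$ into nonempty clopen sets, which is possible as $\rho_j$ is onto. So $(X^j_{(r)})_{r\in R}$ is a partition of $X$. By (RR) choose $T_i'\in\mathrm{Homeo}(X)$ with $T'_iX^1_{(r)}\cap X^1_{(r')}\ne\emptyset\iff(r,r')\in E_i^R$. Let
$$a'_i(x,t)=(T_i'x,\chi_{r,i,r'}(t))\quad\text{for }x\in X^1_{(r)},\ T_i'x\in X^1_{(r')}.$$
The fiber maps are locally constant in $x$, so $a'=(a_1',\dots,a'_n)\in G^n$. If $x\in X^1_{(r)}$ and $T_i'x\in X^1_{(r')}$, put $q=\rho_1(r)$, $q'=\rho_1(r')$; then $(q,q')\in E_i^{Q_1}$. Either $r\to_ir'$, and then $i\in\mathrm{Out}(\pi_1q)$ and $\chi_{r,i,r'}$ follows $M_{\psi^1_{q,i,q'}}$; or $r'\to_{i^{-1}}r$, and then $i^{-1}\in\mathrm{Out}(\pi_1q')$ and $\chi^{-1}_{r,i,r'}=\chi_{r',i^{-1},r}$ follows $M_{\psi^1_{q',i^{-1},q}}$. So Claim 6 with $j=1$ gives $a'\in W_1$.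

**The element $b$, and $b\cdot a'\in W_2$.** Choose $S_0\in\mathrm{Homeo}(X)$ with $S_0(X^1_{(r)})=X^2_{(r)}$ for all $r$, and let $b(x,t)=(S_0x,h_r(t))$ for $x\in X^1_{(r)}$. Then $b\in G$. The element $b'_i=ba_i'b^{-1}$ has base map $S_0T_i'S_0^{-1}$ and, over $y\in X^2_{(r)}$ with $S_0T_i'S_0^{-1}y\in X^2_{(r')}$ (so $(r,r')\in E_i^R$), fiber map $h_{r'}\chi_{r,i,r'}h_r^{-1}$. Moreover $(\rho_2(r),\rho_2(r'))\in E_i^{Q_2}$, and $p(r)=\pi_2(\rho_2(r))$, likewise for $r'$. If $r\to_ir'$, the fiber map follows $M_{\psi^2_{\rho_2(r),i,\rho_2(r')}}$. If $r'\to_{i^{-1}}r$, its inverse $h_r\chi_{r',i^{-1},r}h_{r'}^{-1}$ follows $M_{\psi^2_{\rho_2(r'),i^{-1},\rho_2(r)}}$. By Claim 6 with $j=2$, $b'\in W_2$. So $bW_1\cap W_2\ne\emptyset$.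

**The pieces and blocks are respected.** We have $p(r)=\pi_1(\rho_1(r))=\pi_2(\rho_2(r))$, so $X_p$, resp. $X_p'$, is the union of the $X^1_{(r)}$, resp. $X^2_{(r)}$, with $p(r)=p$. Hence $S_0(X_p)=X_p'$, and all $h_r$ preserve all blocks. This proves Proposition 5. $\square$

## 10. The comeager orbit in $G^n$

We check the two conditions of Lemma 1 for the diagonal conjugation action of $G$ on $G^n$.

**Condition (b).** Here both tuples use the same partition, and the conjugating element is small because the pieces and blocks are. Let $V\ni1$ be open and $U\subset G^n$ nonempty open. Choose $\varepsilon>0$ with $\{g:d_\infty(g,1)<\varepsilon\}\subset V$, apply Proposition 4 with $\varepsilon/2$ in place of $\varepsilon$, and let $U'=U\cap U_{\mathcal P}$, a nonempty open set. For nonempty open $W_1,W_2\subset U'$, Proposition 5 with $\mathcal P'=\mathcal P$ gives $b=(S_0,h)$ with $bW_1\cap W_2\ne\emptyset$, $S_0X_p=X_p$ for all $p$, and all $h_x$ preserving all blocks. Since the $X_p$ and the blocks have diameter less than $\varepsilon/2$, $d_\infty(b,1)\le\varepsilon/2$,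 so $b\in V$.

**Condition (a).** Here $b$ need not be small, but the two open sets have to be brought to the same scheme. We use the rooted pattern $P^*=\{*\}\cup S$ of Section 7. With $N=0$ there is one block $A_0=I$, the maps $\kappa_{p,s}$ are $0\mapsto0$, and $(*)$ and (U2) are vacuous; so $P^*$ with $N=0$ is a scheme.

Let $W\subset G^n$ be nonempty open. Take $(P,N,\kappa)$, $\mathcal P$ and $g\in W\cap U_{\mathcal P}$ from Proposition 4, and put
$$X^*_*=\bigcup\{X_p:p\text{ root}\},\qquad X^*_w=\bigcup\{X_p:p\text{ nonroot},\ \mathrm{back}(p)=w\}\quad(w\in S).$$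
These are nonempty: $P$ has a root, and the element $\sigma_{w^{-1}}(\text{root})$ has back letter $w$. The type map $P\to P^*$, which sends roots to $*$ and a nonroot $p$ to $\mathrm{back}(p)$, preserves $\mathrm{Out}$ and commutes with the $\sigma_s$: the type of $\sigma_s(p)$ is $s^{-1}$, which is also $\sigma_s$ of the type of $p$. So it sends $E_s$ into $E_s$. Hence $g\in U_{\mathcal P^*}$ for $\mathcal P^*=(X^*_w)_{w\in P^*}$.

Given nonempty open $W_1,W_2$ we thus get partitions $\mathcal P_1^*,\mathcal P_2^*$ indexed by $P^*$ such that $W_j\cap U_{\mathcal P^*_j}$ is open and nonempty. Proposition 5 applied to these two sets gives $b\in G$ with $bW_1\cap W_2\ne\emptyset$.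

By Lemma 1 the diagonal conjugation action of $G$ on $G^n$ has a comeager orbit, for every $n$. Together with Section 2 this proves Theorem A, and the answer to the question is yes. $\blacksquare$

## 11. Measurable maps into $G$: a contractible example

Let $\lambda$ be Lebesgue measure on $[0,1]$ and $\hat G=L^0([0,1],\lambda;G)$, the group of measurable maps $[0,1]\to G$ modulo null sets with the topology of convergence in measure. It is a Polish group. If $d_G$ is a compatible metric on $G$, then $\hat d(F,F')=\int\min(1,d_G(F(y),F'(y)))\,d\lambda(y)$ is a compatible metric on $\hat G$. (For $G$ replaced by $\mathbb Z/2$ we obtain the group $M$ of Section 1.) That $L^0$ preserves ample generics is a theorem of Kaïchouh and Le Maître (*Connected Polish groups with ample generics*, Bull. London Math. Soc. 2015); the short proof is included below.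

**Contractible.** For $\tau\in[0,1]$ let $F_\tau=F$ on $[0,\tau)$ and $F_\tau=1$ on $[\tau,1]$. Then $F_1=F$ and $F_0=1$. The map $(F,\tau)\mapsto F_\tau$ is continuous $\hat G\times[0,1]\to\hat G$, because $\hat d(F_\tau,F'_{\tau'})\le\hat d(F,F')+|\tau-\tau'|$: below $\min(\tau,\tau')$ the values are those of $F,F'$, above $\max(\tau,\tau')$ they agree, and in between the integrand is at most $1$.

**Not quasi non-archimedean.** On constant maps $\hat d$ is $\min(1,d_G)$, so the constant maps form a topologically isomorphic copy of $G$ in $\hat G$. The property in the definition for a fixed $n$ passes to subgroups with the induced topology, by intersecting $U$ and $V$ with the subgroup. It fails for $G$ with $n=1$, hence for $\hat G$ with $n=1$.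

**Ample generics: a comeager set of tuples.** The case $n=0$ is trivial. Let $n\ge1$ and identify $\hat G^n$ with $L^0([0,1],G^n)$; the diagonal conjugation is then pointwise. Let $O\subset G^n$ be the comeager orbit, and $D_k\subset G^n$ dense open with $\bigcap_kD_k\subset O$. For $c<1$ consider $\{F:\lambda(F^{-1}(D_k))>c\}$.

It is open. Suppose $F_j\to F$ in measure with all $F_j$ in the complement. A subsequence converges almost everywhere, and since $D_k$ is open, $1_{D_k}(F(y))\le\liminf_j1_{D_k}(F_j(y))$ almost everywhere along it. By Fatou's lemma $\lambda(F^{-1}(D_k))\le c$. So the complement is closed.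

It is dense. Given $F$ and $\varepsilon>0$, partition the separable space $G^n$ into countably many Borel sets of diameter less than $\varepsilon$, and replace $F$ on the preimage of each nonempty one by a constant value in $D_k$ at distance less than $\varepsilon$ from a point of that set. The new map takes all its values in $D_k$ and is within $2\varepsilon$ of $F$ everywhere.

Intersecting over all $k$ and rational $c<1$, the set $\mathcal O=\{F:F(y)\in\bigcap_kD_k\text{ for a.e. }y\}$ is comeager.

**Ample generics: one orbit.** Let $F,F'\in\mathcal O$, and choose Borel representatives. For almost every $y$ both $F(y)$ and $F'(y)$ are in $O$, so there is $g\in G$ with $g\cdot F(y)=F'(y)$. The set $\{(y,g):g\cdot F(y)=F'(y)\}$ is Borel, and its projection to $[0,1]$ has full measure. By the Jankov–von Neumann selection theorem there is a measurable $h:[0,1]\to G$ with $h(y)\cdot F(y)=F'(y)$ for almost every $y$ (put $h=1$ off the projection). Then $h\in\hat G$ and $h\cdot F=F'$. Thus $\mathcal O$ lies in a single orbit of $\hat G$, and this orbit is comeager. Hence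 $\hat G$ has ample generics, which proves Theorem B. $\blacksquare$
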